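# Counting small connected pieces of a Peano continuum, and Hölder curves that fill it

## A star with $4^k$ spines of length $2^{-k}$

Take one point $o$. For each $k\ge 1$ glue to it $4^k$ segments ("spines") of length $2^{-k}$, each by one endpoint. The distance between two points of the same spine is the length between them. For points on different spines it is the sum of their distances to $o$. Call this space $H$.

First we count. Let $S(\varepsilon)$ be the least number of connected sets of diameter at most $\varepsilon$ that cover $H$, and take $\varepsilon=2^{-k}$. The tips of the $4^k$ spines of length $2^{-k}$ are pairwise at distance $2\cdot 2^{-k}>\varepsilon$, so each set of the cover contains at most one of them and $S(2^{-k})\ge 4^k$. For an upper bound, use the closed ball of radius $2^{-k-1}$ about $o$. It is connected, has diameter at most $2^{-k}$, and swallows all spines of length at most $2^{-k-1}$. For $j\le k$ cut each spine of length $2^{-j}$ into $2^{k-j}$ segments of length $2^{-k}$. The total is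
$$1+\sum_{j=1}^k 4^j2^{k-j}=1+2^k(2^{k+1}-2)\le 2\cdot 4^k .$$
So $4^k\le S(2^{-k})\le 2\cdot 4^k$: the count grows like $\varepsilon^{-2}$.

Next we draw $H$ with one curve $f:[0,1]\to H$ and ask how regular $f$ can be. Fix $\alpha>2$ and let $T=\sum_{k\ge1}4^k2^{-k\alpha}<\infty$. List the spines in a sequence and give each spine of length $2^{-k}$ a time interval $J$ of length $\tau=2^{-k\alpha}/T$, so that the intervals fill $[0,1)$ one after another. During $J$ the curve runs from $o$ to the tip and back at constant speed, and $f(1)=o$. For $t,t'$ in the same $J$ we have $|t-t'|/\tau\le1$, hence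
$$d(f(t),f(t'))\le 2\cdot2^{-k}\,\frac{|t-t'|}{\tau}\le 2\cdot2^{-k}\Big(\frac{|t-t'|}{\tau}\Big)^{1/\alpha}=2T^{1/\alpha}|t-t'|^{1/\alpha}.$$
If $t<t'$ are not in the same closed interval, then $f$ equals $o$ at the right end $u\le t'$ of the interval of $t$, and also at the left end $u'\ge u$ of the interval of $t'$ (or at $u'=t'=1$). Going through $o$ we get $d(f(t),f(t'))\le 4T^{1/\alpha}|t-t'|^{1/\alpha}$. So every exponent $1/\alpha$ with $\alpha>2$ is possible.

The exponent $\frac12$ itself is not. Suppose $f$ is onto and $d(f(t),f(t'))\le C|t-t'|^{1/2}$. For a spine of length $2^{-k}$ choose a time at which $f$ is at its tip, and let $J$ be the component of $\{t:f(t)\ne o\}$ that contains this time. Then $f(J)$ is connected and misses $o$, so it stays in that one spine; hence components for different spines are disjoint. Since $f$ takes the value $o$ somewhere, at least one endpoint of $J$ is mapped to $o$, so the length of $J$ is at least $(2^{-k}/C)^2$. Adding up, $1\ge\sum_k4^k\cdot4^{-k}/C^2=\infty$, a contradiction.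

Exponents $1/\alpha$ with $\alpha<2$ are excluded by counting alone: cut $[0,1]$ into about $\varepsilon^{-\alpha}$ equal intervals; their images would be connected pieces of diameter $O(\varepsilon)$, far fewer than $\varepsilon^{-2}$. So for $H$ the growth exponent of the count and the critical Hölder parameter are both $2$, although the critical parameter is not attained. Is this agreement special to $H$, where one sees the curve at a glance, or does the count of connected pieces always determine the critical exponent?

## Two dimensions attached to a Peano continuum

**Definition.** A Hausdorff space $X$ is a *Peano continuum* if there is a continuous surjection $[0,1]\to X$. For a metric Peano continuum $X$ and $\varepsilon>0$ let $S_X(\varepsilon)$ be the smallest cardinality of a cover of $X$ by connected subsets of diameter $\le\varepsilon$. The *$S$-dimension* is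
$$\mathsf S\text{-}\mathsf{Dim}(X)=\limsup_{\varepsilon\to0}\frac{\ln S_X(\varepsilon)}{\ln(1/\varepsilon)} .$$

A metric Peano continuum is compact and connected. The number $S_X(\varepsilon)$ is finite (Sierpiński's theorem): a continuous surjection $[0,1]\to X$ is uniformly continuous, so the images of sufficiently short intervals are connected of diameter $\le\varepsilon$. It is nonincreasing in $\varepsilon$. The closure of a connected set is connected with the same diameter, so we may always use covers by closed sets. By a *continuum* we mean a nonempty compact connected set.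

**Definition.** A map $f$ between metric spaces is *$\beta$-Hölder* ($\beta\ge0$) if $d(f(x),f(x'))\le C\,d(x,x')^\beta$ for some $C>0$ and all $x,x'$. The *Hölder dimension* is
$$\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)=\inf\{\alpha\in(0,\infty]:\text{ there is a surjective }\tfrac1\alpha\text{-Hölder map }f:[0,1]\to X\}.$$

For $X=[0,1]$ we have $S_X(\varepsilon)=\lceil1/\varepsilon\rceil$ when $\varepsilon\le1$, and the identity is $1$-Hölder; by inequality (1) below both dimensions are $1$. For the star $H$ both are $2$.

The word "connected" in the definition of $S_X$ matters. Let $g:[0,1]\to[0,1]$ be continuous with $g(0)=0$, piecewise linear on each $[2^{-k},2^{-k+1}]$ with the $8^k+1$ equally spaced nodes $x_i=2^{-k+1}-i\,2^{-k}8^{-k}$, and with $g(x_i)=0$ for even $i$, $g(x_i)=2^{-k}$ for odd $i$. The graph $X$ of $g$ is an arc inside the unit square, so about $\varepsilon^{-2}$ sets of diameter $\varepsilon$ cover it if they may be disconnected. But a connected subset of $X$ is the part of the graph over an interval. If its diameter is at most $2^{-k-1}$, it cannot contain two consecutive nodes of block $k$, whose heights differ by $2^{-k}$;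 hence it contains at most one node of that block. So $S_X(2^{-k-1})\ge 8^k+1$ and $\mathsf S\text{-}\mathsf{Dim}(X)\ge3$.

One inequality holds in general:
$$\mathsf S\text{-}\mathsf{Dim}(X)\le\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X). \tag{1}$$
Indeed, let $f:[0,1]\to X$ be onto with $d(f(t),f(t'))\le C|t-t'|^{1/\alpha}$ and $\alpha<\infty$. Divide $[0,1]$ into $\lceil(C/\varepsilon)^\alpha\rceil$ equal intervals. Each has length at most $(\varepsilon/C)^\alpha$, so its image is connected of diameter $\le\varepsilon$. Thus $S_X(\varepsilon)\le (C/\varepsilon)^\alpha+1$ and $\mathsf S\text{-}\mathsf{Dim}(X)\le\alpha$.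

Whether equality holds for every metric Peano continuum is a problem from Taras Banakh, Tetiana Martyniuk, Magdalena Nowak, Filip Strobin, "A Controlled Hahn-Mazurkiewicz Theorem and its Applications", arXiv:2305.17200 (2023). The answer is yes, and these are the statements we shall prove.

**Theorem 1.** For every metric Peano continuum $X$, $\ \mathsf S\text{-}\mathsf{Dim}(X)=\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)$.

**Theorem 2.** Let $X$ be a metric Peano continuum with more than one point and $S_X(\varepsilon)\le A\varepsilon^{-s}$ for $\varepsilon\in(0,1]$, where $A,s>0$ are constants. Then there are $C>0$ and a surjection $f:[0,1]\to X$ such that, for $h=|t-t'|\in(0,1]$ and $\Lambda=\ln(e^2/h)$,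
$$d(f(t),f(t'))\le C\,h^{1/s}\exp\!\big(C\sqrt{\Lambda\ln\Lambda}\,\big).$$

**Theorem 3.** (a) For every $s>1$ there is an arc $X\subset\ell_2$ with $\mathsf S\text{-}\mathsf{Dim}(X)=s$ and $S_X(\varepsilon)\le C\varepsilon^{-s}$ for $\varepsilon\in(0,1]$ that is not the image of $[0,1]$ under any $\frac1s$-Hölder map. So in Theorem 2 some correction factor is unavoidable, and the infimum defining $\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)$ need not be attained. (b) For $s=1$: if a metric Peano continuum $X$ satisfies $S_X(\varepsilon)\le A/\varepsilon$ for arbitrarily small $\varepsilon$, then $X$ is a Lipschitz image of $[0,1]$.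

**Corollary 4.** Let $X$ be a metric Peano continuum and $\delta(x,y)=\inf\{\operatorname{diam}D:D\ni x,y\text{ connected}\}$. Then $\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)$ equals the upper box dimension of $(X,\delta)$.

It is not claimed that the factor in Theorem 2 is optimal; Theorem 3(a) shows only that for $s>1$ it cannot be replaced by a constant.

## Walking around one spanning tree

To make a curve out of a cover, we order the pieces so that consecutive ones touch. Two lemmas make this possible. For a finite family of sets, its *intersection graph* has the members as vertices and an edge between two members that meet.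

**Lemma 5.** If $A\subset X$ is nonempty and connected and a finite family of closed sets, each meeting $A$, covers $A$, then the intersection graph of the family is connected.

*Proof.* Otherwise the family splits into two nonempty classes such that no member of one meets a member of the other. The unions of the two classes, intersected with $A$, are nonempty, disjoint, relatively closed in $A$, and cover $A$. This contradicts connectedness. $\square$

A first consequence is the lower bound
$$S_X(\varepsilon)\ge\frac{\operatorname{diam}X}{\varepsilon}. \tag{2}$$
Take a minimal cover by closed connected sets of diameter $\le\varepsilon$, and $x,y$ with $d(x,y)=\operatorname{diam}X$. By Lemma 5 with $A=X$ there is a path of distinct, consecutively intersecting members from one containing $x$ to one containing $y$. It has at most $S_X(\varepsilon)$ members, so $d(x,y)\le\varepsilon S_X(\varepsilon)$.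

The second lemma passes from discontinuous walks to a continuous curve.

**Lemma 6.** Let $X$ be a compact metric space, $f_j:[0,1]\to X$ ($j\ge1$) arbitrary functions, and $w_n>0$, $\eta_n\to0$. Suppose that for each $n$ and all $j\ge j(n)$,
$$|t-t'|<w_n\ \Longrightarrow\ d(f_j(t),f_j(t'))\le\eta_n ,$$
and that $f_j([0,1])$ is $\kappa_j$-dense in $X$ with $\kappa_j\to0$. Then a subsequence of $(f_j)$ converges uniformly to a continuous surjection $f:[0,1]\to X$ such that $|t-t'|<w_n$ implies $d(f(t),f(t'))\le\eta_n$ for every $n$.

*Proof.* By compactness and a diagonal choice, a subsequence converges at every rational $t\in[0,1]$; call the limit $f$. On rationals, $|t-t'|<w_n$ gives $d(f(t),f(t'))\le\eta_n$. Since $\eta_n\to0$, $f$ is uniformly continuous on the rationals and extends continuously to $[0,1]$. Real $t,t'$ with $|t-t'|<w_n$ are limits of rationals at distance $<w_n$, so the estimate persists.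

For uniform convergence, fix $n$ and a finite set $Q$ of rationals in $[0,1]$ such that each $t\in[0,1]$ is within distance $<w_n$ of some $u\in Q$. For $j\ge j(n)$ in the subsequence,
$$d(f_j(t),f(t))\le d(f_j(t),f_j(u))+d(f_j(u),f(u))+d(f(u),f(t))\le2\eta_n+\max_{u\in Q}d(f_j(u),f(u)).$$
The maximum tends to $0$ and $\eta_n$ is as small as we like.

For surjectivity let $x\in X$ and choose $u_j$ with $d(f_j(u_j),x)\le 2\kappa_j+1/j$. Let $u$ be an accumulation point of $(u_j)$ along the subsequence. Since $d(f_j(u_j),f(u))\le\sup_t d(f_j(t),f(t))+d(f(u_j),f(u))$, uniform convergence and continuity give $f(u)=x$. $\square$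

These two lemmas already settle linear growth.

**Proof of Theorem 3(b).** Let $\varepsilon$ satisfy $S_X(\varepsilon)\le A/\varepsilon$, and cover $X$ by $N=S_X(\varepsilon)$ nonempty closed sets of diameter $\le\varepsilon$. By Lemma 5 the intersection graph is connected; choose a spanning tree. The depth-first closed walk $a_0,\dots,a_q$ around the tree traverses each edge twice, so $q=2(N-1)$, and it visits every vertex. Choose a point $x_a$ in each set $a$, and let $f_\varepsilon(t)=x_{a_i}$ on the $i$-th of $q+1$ equal time intervals ($0\le i\le q$). Consecutive points are at distance $\le2\varepsilon$, and between times $t$ and $t'$ there are at most $(q+1)|t-t'|+1\le2N|t-t'|+1$ steps. Hence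
$$d(f_\varepsilon(t),f_\varepsilon(t'))\le2\varepsilon\big(2N|t-t'|+1\big)\le4A|t-t'|+2\varepsilon. \tag{3}$$
The image of $f_\varepsilon$ is $\varepsilon$-dense. Take admissible $\varepsilon_j\to0$ and apply Lemma 6 to $f_{\varepsilon_j}$ with $w_n=\frac1n$, $\eta_n=\frac{4A+1}n$ (valid once $2\varepsilon_j\le\frac1n$). We get a surjection $f$ which is a pointwise limit of a subsequence, and (3) gives $d(f(t),f(t'))\le4A|t-t'|$ in the limit. $\square$

One can also argue by citation. The covers give $\mathcal H^1(X)\le A<\infty$, and a metric continuum of finite $\mathcal H^1$-measure is a Lipschitz image of $[0,1]$ (S. Eilenberg, O. G. Harrold, *Continua of finite linear measure I*, Amer. J. Math. 65 (1943); see also Ambrosio–Tilli, *Topics on Analysis in Metric Spaces*, Ch. 4).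

For $s>1$ the same argument breaks at the last inequality in (3). With $N\approx A\varepsilon^{-s}$ the first term becomes $4A\varepsilon^{1-s}|t-t'|$, and the constant blows up. The loss is real. Cut the unit square into $n^2$ squares of side $1/n$, and use as spanning tree the snake path that runs through the rows alternately left to right and right to left. With centers as the points $x_a$, the walk crosses a whole row, a distance $\frac{n-1}n$, in $n-1$ steps, that is, in time $\frac{n-1}{2n^2-1}\to0$. These walks have no continuous uniform limit. A spanning tree at one fine scale knows nothing about coarser scales, and its walk may leave a coarse cell far too early.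

## Nested trees and the cost of overlap

So the fine walk must respect coarse cells. Fix scales $\varepsilon_0>\varepsilon_1>\cdots$ and minimal covers $\mathcal A_n$ by $N_n=S_X(\varepsilon_n)$ continua of diameter $\le\varepsilon_n$. We want trees $\Theta_n$ with nodes labeled by cells of scale $n$, each refining the previous one: a node labeled $A\in\mathcal A_n$ is replaced by a spanning tree of the cells of $\mathcal A_{n+1}$ that make up $A$. A walk around the fine tree then finishes with one branch of a coarse tree before it goes on. Which fine cells "make up" $A$? There are two obvious choices, and each fails.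

Suppose we give each fine cell to only one coarse cell. Then connectedness is lost. Let $X$ be the cross formed by a horizontal and a vertical segment $[-1,1]$, let the two segments be the coarse cells, and let the fine cells be the small central cross $\{|x|,|y|\le\frac13\}\cap X$ and the four remaining arms. If the central cell goes to the horizontal segment, the vertical one is left with two disjoint arms, which have no spanning tree.

Suppose instead that we give each fine cell to every coarse cell it meets. Connectedness is fine by Lemma 5, but cells get copied. Let $X$ be a star with $N$ legs of length $1$, with distances as in $H$. The $N$ tips are pairwise at distance $2$, so $S_X(1)=N$ and the legs form a minimal cover. A fine cell that contains the center meets all $N$ legs, so it is copied $N$ times. In this star a better cover is easy to see; for a general $X$ the definition of $S_X$ does not hand us one. In general the only available bound for the number of copies created at step $n$ is $N_n$, so for the size of $\Theta_n$ we get only $N_0N_1\cdots N_n$.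

This bookkeeping cannot reach the right exponent, whatever the scales. Write $\varepsilon_n=e^{-L_n}$ and suppose $N_n\approx e^{sL_n}$. A walk around a tree of $N_0\cdots N_{n+1}$ nodes in unit time must leave some node of level $n+1$ after a time of order at most $h=\exp(-s(L_1+\dots+L_{n+1}))$. At time differences just above $h$ we control the displacement only by the size $e^{-L_n}$ of a cell of level $n$. This is a bound $h^\beta$ with
$$\beta=\frac{L_n}{s(L_1+\dots+L_{n+1})}\le\frac{L_n}{s(L_n+L_{n+1})}\le\frac1{2s}.$$
What we need is an overlap that grows only logarithmically with $N_n$: then the product of the overlaps becomes negligible against $N_n$. It can be had at the price of enlarging the cells by a logarithmic factor, if we are willing to merge coarse cells.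

## Merging sets until the overlap is logarithmic

The following coarsening lemma is of the Awerbuch–Peleg "sparse covers" type. We write $\#$ for cardinality.

**Lemma 7.** Let $(E_i)_{i\in I}$ be a finite family of nonempty subsets of a set $V$, $\#I=N\ge1$, and put $\ell=1+\log_2N$. There is a partition of $I$ into nonempty sets $I_1,\dots,I_q$ ($q\le N$) such that, with $T_j=\bigcup_{i\in I_j}E_i$:

1. every $v\in V$ lies in $T_j$ for at most $\ell$ indices $j$;
2. any $i,i'\in I_j$ are joined by a chain $i=i_0,\dots,i_p=i'$ in $I_j$ with $E_{i_r}\cap E_{i_{r+1}}\neq\emptyset$ and $p+1\le2\ell$.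

The idea is to grow a ball in the intersection graph until the next layer does not more than double it. Doubling can happen only $\log_2N$ times, so the ball has small radius. The last layer is set aside as a buffer for a later round, so that clusters of one round do not touch; and since the ball was at least half of ball plus buffer, few rounds suffice.

*Proof.* Work in phases. Let $R\subset I$ be the set of unassigned indices at the beginning of a phase (initially $R=I$), and put $U:=R$. While $U\ne\emptyset$, do the following.

Pick $i\in U$, let $Y_0=\{i\}$ and
$$Y_{k+1}=\{i'\in U:\ E_{i'}\text{ meets }E_{i''}\text{ for some }i''\in Y_k\}.$$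
Since the $E$'s are nonempty, $Y_k\subset Y_{k+1}$. Let $k\ge0$ be the least number with $\#Y_{k+1}\le2\,\#Y_k$. Before this moment each step more than doubled the size, so $2^k\le\#Y_k\le N$; thus $k$ exists and $k\le\log_2N$. Output $Y_k$ as one of the sets $I_j$ (its elements become assigned) and replace $U$ by $U\setminus Y_{k+1}$. The elements of $Y_{k+1}\setminus Y_k$ stay unassigned and wait for a later phase.

For (1): an index $i'$ left in $U$ is not in $Y_{k+1}$, so $E_{i'}$ is disjoint from $E_{i''}$ for all $i''\in Y_k$. All later outputs of this phase consist of such indices, so the sets $T_j$ output in one phase are pairwise disjoint, and $v$ lies in at most one of them. It remains to count phases. In one phase the removed sets $Y_{k+1}$ partition $R$, so the number of assigned indices is $\sum\#Y_k\ge\frac12\sum\#Y_{k+1}=\frac12\,\#R$. After $p$ phases at most $N/2^p$ indices are unassigned, and this is less than $1$ for $p=\lfloor\log_2N\rfloor+1\le\ell$. So at most $\ell$ phases occur.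

For (2): going back layer by layer, each index of $Y_k$ is joined inside $Y_k$ to the starting index by a chain of at most $k+1$ indices. Two such chains share the starting index, so two indices of $Y_k$ are joined by a chain of at most $2k+1\le2\log_2N+1\le2\ell$ indices. Finally $q\le N$ because the $I_j$ are nonempty and disjoint. $\square$

Two runs by hand show how the rule adapts. Let $E_i=\{i,i+1\}$ for $i=1,\dots,6$ and always pick the smallest index. Then $Y_0=\{1\}$ and $Y_1=\{1,2\}$, so $k=0$: output $\{1\}$, set $2$ aside, continue with $3$, then $5$. The second phase has the pairwise disjoint sets $E_2,E_4,E_6$ and outputs them singly. Nothing is merged, and the overlap is $2$. Now let $N\ge3$ sets share a common point $v$, as the legs of the star do. Then $\#Y_0=1$ and $\#Y_1=N>2$, while $Y_2=Y_1$, so $k=1$ and everything is merged into one cluster. The overlap drops from $N$ to $1$.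

## Trees at all scales and a walk timed by levels

**Proposition 8.** Let $X$ be a metric Peano continuum and $\varepsilon_0>\varepsilon_1>\dots>0$ with $\varepsilon_0\ge\operatorname{diam}X$. Put $N_n=S_X(\varepsilon_n)$ (so $N_0=1$), $\ell_n=1+\log_2N_n$, and assume
$$8\,\ell_{n+1}\varepsilon_{n+1}\le\varepsilon_n\qquad(n\ge0). \tag{4}$$
Let $K_n=N_n\prod_{k<n}\ell_k$ and $w_n=2^{-n-1}/K_n$. Then there is a continuous surjection $f:[0,1]\to X$ such that for all $n\ge1$
$$|t-t'|<w_n\ \Longrightarrow\ d(f(t),f(t'))\le8\,\ell_n\varepsilon_n .$$

Merged cells must consist exactly of finer cells, which are themselves merged. So the cells have to be built from fine to coarse, starting at a finest scale $M$; the trees are then built from coarse to fine; and at the end $M\to\infty$. The bounds must not depend on $M$.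

*Proof.* For each $n$ choose a cover $\mathcal A_n$ of $X$ by $N_n$ continua of diameter $\le\varepsilon_n$. Fix $M\ge1$.

**Step 1: nested cells.** The purpose of this step is to replace $\mathcal A_0,\dots,\mathcal A_M$ by families of cells that are exactly nested, with small overlap and controlled diameter. For $n=M,M-1,\dots,0$ we construct finite families $\mathcal V_n$ of "vertices" $V$, each with a *realization* $|V|\subset X$ that is a continuum, such that the realizations cover $X$, $\#\mathcal V_n\le N_n$, and $\operatorname{diam}|V|\le\delta_n$ for $V\in\mathcal V_n$. Two vertices of $\mathcal V_n$ are *adjacent* if their realizations meet; this makes $\mathcal V_n$ a graph.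

Let $\mathcal V_M=\mathcal A_M$ with $|A|=A$ and $\delta_M=\varepsilon_M$. Given $\mathcal V_{n+1}$, put for $A\in\mathcal A_n$
$$\tilde A=\{V\in\mathcal V_{n+1}:|V|\cap A\ne\emptyset\}.$$
This is nonempty because the realizations cover $X$, and by Lemma 5 it is connected as a graph. The union $\bigcup_{V\in\tilde A}|V|$ is therefore a continuum. Its diameter is at most $\varepsilon_n+2\delta_{n+1}$: from a point of $|V|$ go within $|V|$ to a point of $A$, then within $A$ to a point of $|V'|\cap A$, then within $|V'|$.

Apply Lemma 7 to the family $(\tilde A)_{A\in\mathcal A_n}$ of subsets of the set $\mathcal V_{n+1}$; here $N=N_n$ and $\ell=\ell_n$. Let $\mathcal V_n$ be the indexed family of the resulting sets $T\subset\mathcal V_{n+1}$, with $|T|=\bigcup_{V\in T}|V|$. We check the required properties.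

* We have $\#\mathcal V_n\le N_n$. Every $V\in\mathcal V_{n+1}$ belongs to at least one and at most $\ell_n$ members of $\mathcal V_n$: at least one since $|V|$ meets some $A\in\mathcal A_n$, at most $\ell_n$ by Lemma 7(1).
* The graph induced on $T\subset\mathcal V_{n+1}$ is connected, since $T$ is a union of connected graphs $\tilde A$, any two of which are linked by a chain of such graphs with common vertices. Hence $|T|$ is a continuum. The realizations $|T|$ cover $X$, since each $V\in\mathcal V_{n+1}$ lies in some $T$.
* Two points of $|T|$ lie in $\bigcup_{V\in\tilde A}|V|$ and $\bigcup_{V\in\tilde A'}|V|$, and these are linked by a chain of at most $2\ell_n$ such unions, consecutive ones intersecting. So $\operatorname{diam}|T|\le2\ell_n(\varepsilon_n+2\delta_{n+1})=:\delta_n$.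

The diameters satisfy
$$\delta_n\le4\ell_n\varepsilon_n\qquad(0\le n\le M). \tag{5}$$
This is clear for $n=M$. If it holds for $n+1$, then $2\delta_{n+1}\le8\ell_{n+1}\varepsilon_{n+1}\le\varepsilon_n$ by (4), so $\delta_n\le2\ell_n\cdot2\varepsilon_n$. Condition (4) is exactly what keeps the errors from accumulating over scales. Note also that $\#\mathcal V_0=1$.

**Step 2: trees.** The purpose of this step is to arrange the cells of each scale along a tree, with few copies, so that each tree refines the previous one. For $n=0,\dots,M$ we construct finite trees $\Theta_n$ with a surjective labeling $\lambda_n$ of the nodes by elements of $\mathcal V_n$, such that adjacent nodes have labels whose realizations intersect.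

$\Theta_0$ is one node, labeled by the unique element of $\mathcal V_0$. Given $\Theta_n$, consider a node $a$ with label $U=\lambda_n(a)$. Here $U$ is a subset of $\mathcal V_{n+1}$ that is connected as a graph; let $\Sigma_a$ be a copy of a spanning tree of it, with nodes labeled by the corresponding elements of $U$. For each edge $ab$ of $\Theta_n$ we have $|\lambda_n(a)|\cap|\lambda_n(b)|\ne\emptyset$, and both sets are unions of realizations of their elements. So there are nodes $a'\in\Sigma_a$, $b'\in\Sigma_b$ whose labels (possibly equal) have intersecting realizations; add the one edge $a'b'$. Call the result $\Theta_{n+1}$.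

It is a tree: it is connected, and the number of its edges is $\sum_a(\#\Sigma_a-1)+(\#\Theta_n-1)=\#\Theta_{n+1}-1$, where $\#$ of a tree counts nodes. The labeling is onto $\mathcal V_{n+1}$, since each $V\in\mathcal V_{n+1}$ lies in some $U\in\mathcal V_n$ and $U$ is a label in $\Theta_n$. Sending all nodes of $\Sigma_a$ to $a$ gives a projection of the nodes of $\Theta_{n+1}$ to those of $\Theta_n$, and the realization of a node's label is contained in the realization of the label of its projection, because $V\in U$ implies $|V|\subset|U|$.

Let $c_n$ be the maximal number of nodes of $\Theta_n$ with a given label. The number of nodes labeled $V$ in $\Theta_{n+1}$ is the number of nodes $a$ of $\Theta_n$ with $V\in\lambda_n(a)$. At most $\ell_n$ labels contain $V$, and each occurs at most $c_n$ times, so $c_{n+1}\le\ell_nc_n$. As $c_0=1$,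
$$\#\Theta_n\le\#\mathcal V_n\cdot c_n\le N_n\prod_{k<n}\ell_k=K_n. \tag{6}$$

Let $\rho_n$ be the composed projection from nodes of $\Theta_M$ to nodes of $\Theta_n$. By construction each edge of $\Theta_n$ lifts to exactly one edge of $\Theta_{n+1}$, and the other edges of $\Theta_{n+1}$ lie inside some $\Sigma_a$. Iterating, exactly $\#\Theta_n-1$ edges $ab$ of $\Theta_M$ satisfy $\rho_n(a)\ne\rho_n(b)$. Call the least such $n$ the *level* of the edge $ab$. It lies in $\{1,\dots,M\}$, because $\Theta_0$ has one node and $\rho_M$ is the identity. Since $\rho_m$ factors through $\rho_{m+1}$,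
$$\rho_m(a)\ne\rho_m(b)\iff m\ge\text{level of }ab, \tag{7}$$
and by (6) at most $K_n$ edges have level $n$.

**Step 3: the walk.** The purpose of this step is to run around $\Theta_M$, resting longer before crossings of coarser edges. Let $a_0,a_1,\dots,a_q$ be the depth-first closed walk in $\Theta_M$; it traverses every edge exactly twice and visits every node. Choose $x_a\in|\lambda_M(a)|$ for every node $a$. Let $\tau_i=w_n$ if the edge $a_ia_{i+1}$ has level $n$, and put $t_0=0$, $t_{i+1}=t_i+\tau_i$. Then
$$t_q\le\sum_{n=1}^M2K_nw_n=\sum_{n=1}^M2^{-n}\le1 .$$
Define $f_M(t)=x_{a_i}$ for $t\in[t_i,t_{i+1})$, $i<q$, and $f_M(t)=x_{a_q}$ for $t\in[t_q,1]$.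

As an illustration let $M=2$, let $\Theta_1$ be one edge $bb'$, let $\Sigma_b$ be the path $1\,2\,3$ and $\Sigma_{b'}$ the path $4\,5$, joined by the edge $2\,4$. The walk is $1,2,3,2,4,5,4,2,1$. The edge $2\,4$ has level $1$ and the other three have level $2$. The walker rests for time $w_1$ just before each of the two crossings of $2\,4$, and for time $w_2$ before every other step. So time $w_1$ at least passes between the two crossings.

*Claim.* If $1\le n\le M$ and $|t-t'|<w_n$, then $d(f_M(t),f_M(t'))\le2\delta_n\le8\ell_n\varepsilon_n$.

Let $t<t'$, and let $i\le j$ be the indices with $f_M(t)=x_{a_i}$, $f_M(t')=x_{a_j}$ given by the time intervals that contain $t$ and $t'$. The steps $p\to p+1$ with $i\le p<j$ occur at times $t_{p+1}\in(t,t']$. Suppose two of them, $p<r$, had level $\le n$. Since $K_n$ is nondecreasing, $w_n$ is decreasing, so $t_{r+1}-t_{p+1}\ge\tau_r\ge w_n>t'-t$, which is impossible for two times in $(t,t']$. By (7), therefore, $\rho_n$ changes at most once along $a_i,\dots,a_j$.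

If $\rho_n$ does not change, both points lie in one set $|\lambda_n(b)|$, of diameter $\le\delta_n$. If it changes once, from $b$ to $b'$ at the step $p\to p+1$, then
$$\emptyset\ne|\lambda_M(a_p)|\cap|\lambda_M(a_{p+1})|\subset|\lambda_n(b)|\cap|\lambda_n(b')|,$$
and the two points lie in these two intersecting sets, so their distance is $\le2\delta_n$. By (5), $2\delta_n\le8\ell_n\varepsilon_n$, which proves the claim.

**Step 4: the limit $M\to\infty$.** It remains to remove the finest scale. Every element of $\mathcal A_M=\mathcal V_M$ is a label, so it contains a value of $f_M$; hence $f_M([0,1])$ is $\varepsilon_M$-dense. By (4) and $\ell_n\ge1$ we have $\varepsilon_n\le\varepsilon_{n-1}/8$, so $\varepsilon_n\to0$ and $\eta_n:=8\ell_n\varepsilon_n\le\varepsilon_{n-1}\to0$. The claim holds for $f_M$ whenever $M\ge n$, with $w_n,\eta_n$ independent of $M$. Lemma 6 gives the required $f$. $\square$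

## Choosing the scales: proof of Theorem 2

Write $\varepsilon_n=e^{-L_n}$. If $N_n\le Ae^{sL_n}$, Proposition 8 gives displacement about $e^{-L_n}$ at time differences down to $w_{n+1}$, where $\ln(1/w_{n+1})$ is at most $sL_{n+1}+\sum_{k\le n}\ln\ell_k$ plus small terms. Compared with the ideal value $sL_n$ there are two losses: the gap $L_{n+1}-L_n$, and $\sum_{k\le n}\ln\ell_k$, which is of order $n\ln n$ if $L_n$ is polynomial in $n$. Balancing them means gaps of order $n\ln n$, that is, $L_n\approx n^2\ln n$.

**Step 1: normalization.** We reduce to $\operatorname{diam}X=1$. Let $D=\operatorname{diam}X>0$ and replace $d$ by $d/D$. The new counting function is $\varepsilon\mapsto S_X(D\varepsilon)$. For $\varepsilon\in(0,1]$ it is at most $AD^{-s}\varepsilon^{-s}$ if $D\varepsilon\le1$, and at most $S_X(1)\le A\le A\varepsilon^{-s}$ if $D\varepsilon>1$. So the hypothesis holds with $A\max(1,D^{-s})$, and the conclusion for $d/D$ gives the one for $d$ after changing $C$. Assume $\operatorname{diam}X=1$. Then (2) reads $S_X(\varepsilon)\ge1/\varepsilon$.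

**Step 2: the scales are admissible.** We verify the hypotheses of Proposition 8. Let $\varepsilon_0=1$, $L_0=0$, and for $n\ge1$
$$\varepsilon_n=e^{-L_n},\qquad L_n=m^2\ln m,\qquad m=n+n_0,$$
with $n_0\ge3$ to be chosen. With $A^+=\max(A,1)$ and $L_n\le m^3$,
$$\ell_n\le1+\log_2A^++\frac{s}{\ln2}L_n\le c_1m^3\quad(n\ge1),\qquad c_1=1+\log_2A^++\frac s{\ln2}, \tag{8}$$
and $c_1$ does not depend on $n_0$. The derivative of $x^2\ln x$ is $2x\ln x+x$, so for $n\ge1$
$$2m\ln m\le L_{n+1}-L_n\le2(m+1)\ln(m+1)+(m+1)\le10\,m\ln m, \tag{9}$$
the last step because $m\ge3$ gives $m+1\le2m$, $\ln(m+1)\le2\ln m$ and $\ln m\ge1$. For $n\ge1$, condition (4) reads $8\ell_{n+1}\le e^{L_{n+1}-L_n}$ and follows from $8c_1(m+1)^3\le m^{2m}$. For $n=0$ it reads $8\ell_1\le e^{L_1}$ and, since $L_1\ge n_0^2$, follows from $8c_1(n_0+1)^3\le e^{n_0^2}$. Both hold if $n_0$ is large. Fix such an $n_0$ and take $f$ from Proposition 8. From now on $c$ denotes constants independent of $n,t,t'$ that may change from line to line.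

**Step 3: time differences against scales.** We estimate $w_{n+1}$ from below. Let $n\ge1$. Since $\ell_0=1$, (8) gives $\sum_{k\le n}\ln\ell_k\le n(\ln c_1+3\ln m)\le c\,m\ln m$. With (9),
$$\ln\frac1{w_{n+1}}=(n+2)\ln2+\ln N_{n+1}+\sum_{k\le n}\ln\ell_k\le c\,m+\ln A^++sL_{n+1}+c\,m\ln m\le sL_n+c\,m\ln m .$$

**Step 4: the estimate.** Let $h=|t-t'|<w_1$. Since $w_n\to0$, there is $n\ge1$ with $w_{n+1}\le h<w_n$. Then $\ln(1/h)\le sL_n+c\,m\ln m$, that is, $-L_n\le-\frac1s\ln\frac1h+c\,m\ln m$. By Proposition 8 and (8),
$$d(f(t),f(t'))\le8\ell_ne^{-L_n}\le8c_1m^3\,h^{1/s}e^{c\,m\ln m}\le h^{1/s}e^{c\,m\ln m}. \tag{10}$$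
It remains to express $m\ln m$ through $h$. Since $h<w_n\le1/N_n$ and $N_n\ge e^{L_n}$ by (2),
$$\Lambda=2+\ln\frac1h\ge\ln\frac1{w_n}\ge\ln N_n\ge L_n=m^2\ln m .$$
As $x\ln x$ is increasing for $x\ge1$ and $L_n\ge m\ge3$, we get $\Lambda\ln\Lambda\ge L_n\ln L_n\ge m^2\ln m\cdot\ln m$, so $\sqrt{\Lambda\ln\Lambda}\ge m\ln m$. With (10) this is the asserted bound for $h<w_1$. For $h\ge w_1$ the bound holds as soon as $Cw_1^{1/s}\ge1$, because $d\le1$. $\square$

## Equality of the dimensions

**Proof of Theorem 1.** By (1) only $\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)\le\mathsf S\text{-}\mathsf{Dim}(X)=:s_0$ is left. If $s_0=\infty$ there is nothing to prove. If $X$ is a point, then $S_X=1$ and the constant map is $\frac1\alpha$-Hölder for every $\alpha>0$, so both dimensions are $0$.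

Otherwise let $s_0<s<\alpha<\infty$. By the definition of the upper limit there is $\varepsilon'\in(0,1)$ with $S_X(\varepsilon)\le\varepsilon^{-s}$ for $\varepsilon\le\varepsilon'$; for $\varepsilon\in[\varepsilon',1]$ we have $S_X(\varepsilon)\le S_X(\varepsilon')\le S_X(\varepsilon')\varepsilon^{-s}$. So $S_X(\varepsilon)\le A\varepsilon^{-s}$ on $(0,1]$ for some $A$, and Theorem 2 gives a surjection $f$ with
$$d(f(t),f(t'))\le Ch^{1/s}\exp\!\big(C\sqrt{\Lambda\ln\Lambda}\,\big),\qquad h=|t-t'|,\quad\Lambda=2+\ln\frac1h .$$
As $h\to0$, $\sqrt{\Lambda\ln\Lambda}=o(\ln(1/h))$. Since $\frac1s-\frac1\alpha>0$, the quantity $C\sqrt{\Lambda\ln\Lambda}-(\frac1s-\frac1\alpha)\ln\frac1h$ is bounded above on $(0,1]$. Hence the right side is at most $C'h^{1/\alpha}$, so $f$ is $\frac1\alpha$-Hölder and $\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)\le\alpha$. Let $\alpha\downarrow s_0$. $\square$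

For Corollary 4, recall that the upper box dimension of a compact metric space is $\limsup_{\varepsilon\to0}\ln B(\varepsilon)/\ln(1/\varepsilon)$, where $B(\varepsilon)$ is the least number of open balls of radius $\varepsilon$ that cover it. The metric $\delta$ measures how large a connected set one needs in order to join two points. In the zigzag graph above, neighboring peaks of block $k$ are at Euclidean distance $2\cdot16^{-k}$, but their $\delta$-distance is at least $2^{-k}$.

**Proof of Corollary 4.** First, $\delta$ is a metric with $d\le\delta<\infty$: it is finite because $X$ is connected and bounded, $\delta(x,x)=0$ by $D=\{x\}$, and the triangle inequality holds because the union of two connected sets with a common point is connected, with diameter at most the sum of the diameters.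

Consider the open $\delta$-ball of radius $\varepsilon$ about $x$. Each of its points $y$ lies in a connected set $D\ni x$ of $d$-diameter $<\varepsilon$, and every point of $D$ is in the ball. So the ball is a union of connected sets containing $x$; it is connected, and its $d$-diameter is $\le2\varepsilon$. Conversely, a nonempty connected set of $d$-diameter $\le\varepsilon$ lies in the open $\delta$-ball of radius $2\varepsilon$ about any of its points. Hence for the function $B$ of $(X,\delta)$,
$$S_X(2\varepsilon)\le B(\varepsilon),\qquad B(2\varepsilon)\le S_X(\varepsilon).$$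
In particular $B$ is finite. (Also $(X,\delta)$ is compact. It is totally bounded. And it is complete: a $\delta$-Cauchy sequence has a subsequence $(x_i)$ with connected sets $D_i\ni x_i,x_{i+1}$ of diameter $<2^{-i}$; it $d$-converges to some $x$, the connected set $\bigcup_{j\ge i}D_j$ has $x$ in its closure, and that closure is connected of diameter $\le2\cdot2^{-i+1}$, so $\delta(x_i,x)\to0$.) Since $\ln(1/2\varepsilon)/\ln(1/\varepsilon)\to1$, the $S$-dimension of $X$ equals the upper box dimension of $(X,\delta)$. Apply Theorem 1. $\square$

## An arc on which the exponent $1/s$ fails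

The star $H$ showed that the critical exponent can be missed because the necessary times form a divergent series. For Theorem 3(a) we arrange the same divergence along an arc.

**Proof of Theorem 3(a).** Let $s>1$, $r_k=2^{-k}$, $M_k=\lfloor2^{ks}\rfloor$ for $k\ge1$, and let $e_{k,i}$ ($k\ge1$, $0\le i\le M_k$) be orthonormal in $\ell_2$. Put $q_1=0$, let $Z_k$ be the polygonal path with consecutive vertices
$$q_k+r_k(e_{k,i}-e_{k,0}),\qquad i=0,\dots,M_k,$$
and let $q_{k+1}=q_k+r_k(e_{k,M_k}-e_{k,0})$ be its endpoint; its starting point ($i=0$) is $q_k$.

**Step 1: the space is an arc.** The vertices of $Z_k$ are affinely independent, so barycentric coordinates are unique and $Z_k$ is a simple arc. Distinct vertices of $Z_k$ are at distance $\sqrt2\,r_k$, and the diameter of a polygonal path is the largest distance between its vertices, so $\operatorname{diam}Z_k=\sqrt2\,r_k$. Hence $(q_k)$ is Cauchy, $q_k\to q_\infty$. Let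
$$X=\{q_\infty\}\cup\bigcup_{k\ge1}Z_k .$$
By the block-$j$ coordinates of a point we mean those along $e_{j,0},\dots,e_{j,M_j}$. On $Z_k$ they equal $r_j(e_{j,M_j}-e_{j,0})\ne0$ for $j<k$ and $0$ for $j>k$, while the block-$k$ coordinates run injectively from $0$ to $r_k(e_{k,M_k}-e_{k,0})$. Let $k<k'$ and let $z\in Z_k\cap Z_{k'}$. As a point of $Z_{k'}$ it has the final value in block $k$, so $z=q_{k+1}$; as a point of $Z_k$ it has $0$ in block $k'$, so $z=q_{k'}$. This forces $k'=k+1$, since for $k'>k+1$ the points $q_{k+1}$ and $q_{k'}$ differ in block $k+1$. Also $q_\infty\notin Z_k$, since its block-$(k+1)$ coordinates are nonzero. So traversing $Z_1,Z_2,\dots$ on the intervals $[1-2^{-k+1},1-2^{-k}]$ and sending $1$ to $q_\infty$ gives an injective map $[0,1]\to X$. It is continuous at $1$ because $\operatorname{diam}Z_k\to0$ and $q_k\to q_\infty$. A continuous injection from a compact space into a Hausdorff space is a homeomorphism onto its image, so $X$ is an arc.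

**Step 2: upper bound for $S_X$.** Let $\varepsilon\in(0,1]$ and let $m$ be minimal with $2\sqrt2\cdot2^{-m}\le\varepsilon$. Then $m\ge2$, and by minimality $2^m<4\sqrt2/\varepsilon$. The tail $\{q_\infty\}\cup\bigcup_{k\ge m}Z_k$ is connected, of diameter at most $\sum_{k\ge m}\sqrt2\cdot2^{-k}=2\sqrt2\cdot2^{-m}\le\varepsilon$, so it counts as one set. For $k<m$ minimality gives $1<2\sqrt2\,r_k/\varepsilon$, so each of the $M_k$ segments of $Z_k$, of length $\sqrt2\,r_k$, splits into at most $\sqrt2\,r_k/\varepsilon+1\le3\sqrt2\,r_k/\varepsilon$ segments of length $\le\varepsilon$. With $M_kr_k\le2^{k(s-1)}$,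
$$S_X(\varepsilon)\le1+\frac{3\sqrt2}\varepsilon\sum_{k<m}2^{k(s-1)}\le1+\frac{3\sqrt2}\varepsilon\cdot\frac{2^{m(s-1)}}{2^{s-1}-1}\le1+\frac{3\sqrt2\,(4\sqrt2)^{s-1}}{2^{s-1}-1}\,\varepsilon^{-s}\le C\varepsilon^{-s}.$$

**Step 3: lower bound for $S_X$.** A set of diameter $\le2^{-k}$ contains at most one of the $M_k+1$ vertices of $Z_k$, which are pairwise at distance $\sqrt2\cdot2^{-k}$. So $S_X(2^{-k})\ge M_k+1>2^{ks}$, and together with Step 2, $\mathsf S\text{-}\mathsf{Dim}(X)=s$.

**Step 4: no $\frac1s$-Hölder surjection.** Suppose $f:[0,1]\to X$ is onto with $d(f(t),f(t'))\le C|t-t'|^{1/s}$. Let $g:X\to[0,1]$ be a homeomorphism and $\varphi=g\circ f$, a continuous map of $[0,1]$ onto $[0,1]$. Each segment $\sigma$ of each $Z_k$ corresponds to an interval $g(\sigma)=[a,b]$, whose ends correspond to the ends of $\sigma$. Distinct segments meet at most in an endpoint, so the open intervals $(a,b)$ are disjoint.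

For each segment we find $u<v$ with $\{\varphi(u),\varphi(v)\}=\{a,b\}$ and $\varphi((u,v))\subset(a,b)$. Choose times at which $\varphi$ takes the values $a$ and $b$, and suppose first that the time $t_a$ comes before the time $t_b$. Let $u$ be the last time in $[t_a,t_b]$ with $\varphi(u)=a$, and $v$ the first time in $[u,t_b]$ with $\varphi(v)=b$. Then $\varphi((u,v))$ is an interval that avoids $a$ and $b$ and has both in its closure, so it lies in $(a,b)$. If $t_b<t_a$, exchange the roles of $a$ and $b$.

The intervals $(u,v)$ obtained for distinct segments are disjoint, because $\varphi$ maps them into disjoint sets. For a segment of $Z_k$ the points $f(u),f(v)$ are its ends, so $\sqrt2\,r_k\le C(v-u)^{1/s}$ and $v-u\ge(\sqrt2\,r_k/C)^s$. Since $M_k\ge\frac12\,2^{ks}$, summing the lengths gives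
$$1\ge\sum_{k\ge1}M_k\,2^{s/2}\,2^{-ks}\,C^{-s}\ge\sum_{k\ge1}\tfrac12\,2^{s/2}C^{-s}=\infty,$$
a contradiction.

**Step 5: the two consequences.** By Step 2 this $X$ satisfies the hypothesis of Theorem 2 with exponent $s$. If the factor $\exp(C\sqrt{\Lambda\ln\Lambda})$ there could be replaced by a constant, we would get a $\frac1s$-Hölder surjection, which Step 4 excludes. By Theorem 1, $\mathsf{H\ddot o}\text{-}\mathsf{Dim}(X)=s$, and Step 4 says that the infimum is not attained. $\square$
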